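# Billiards around thin tubes, and trapped sets of positive volume

Throughout, $\mathbb E^n$ is Euclidean space. A closed manifold is compact without boundary, $\mathrm{dist}$ is Euclidean distance, and $\sigma_{n-1}$ is the volume of the unit sphere $S^{n-1}$.

## 1. Small balls: the trapped set is null

**The billiard.** Let $K\subset\mathbb E^n$ be a closed smoothly embedded $k$-manifold with $n-k\ge 2$, and let $M\subset\mathbb E^n$ be a smooth compact domain with $K\subset\mathsf{int}(M)$. Let $\mathsf T(K,\epsilon)$ be the closed tubular $\epsilon$-neighborhood of $K$. There is $\epsilon_*>0$, depending on $K$ and $M$, such that for $0<\epsilon<\epsilon_*$ this is a smooth compact domain inside $\mathsf{int}(M)$. Put $N_\epsilon=M\setminus\mathsf{int}(\mathsf T(K,\epsilon))$ and $SN_\epsilon=N_\epsilon\times S^{n-1}$, with the Liouville volume, which here is the product of Lebesgue measure and the standard measure of the sphere.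

A point $(x,v)\in SN_\epsilon$ moves with unit speed along straight lines, reflects specularly from $\partial\mathsf T(K,\epsilon)$, and exits when it reaches $\partial M$. The trajectory is *singular* if, in forward or backward time and before it reaches $\partial M$, it meets $\partial\mathsf T(K,\epsilon)$ tangentially or its reflection times accumulate at a finite time.

**Definition (trapping locus).** $\mathsf{Trap}(SN_\epsilon)$ is the set of $(x,v)$ whose trajectory is singular, or does not reach $\partial M$ in finite forward time, or does not reach $\partial M$ in finite backward time. Its volume is denoted $\mathcal W(\epsilon)$.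

We ask whether $\mathcal W(\epsilon)=0$ for all small $\epsilon$. We start with $k=0$, where $K$ is a finite set and the obstacles are balls.

**One ball.** Let $K=\{c\}$. After a transversal reflection the velocity points strictly to the outer side of the tangent hyperplane at the collision point, and the ball lies on the other side. So the trajectory never meets the ball again and leaves the compact set $M$. Hence $(x,v)$ is in the trapping locus only if the line through $x$ in direction $v$ is tangent to the sphere. For $|x-c|>\epsilon$ these $v$ satisfy $\langle v,c-x\rangle=\pm\sqrt{|c-x|^2-\epsilon^2}$, a null subset of $S^{n-1}$ since $n\ge2$. So $\mathcal W(\epsilon)=0$.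

**Two balls.** Now the trapping locus contains more than tangencies: the segment between the two balls on the line of centers is bounced back and forth forever. This orbit is unstable, because round obstacles spread any beam that hits them. The next theorem turns the spreading into a volume estimate.

**Theorem 1.** If $K\subset\mathbb E^n$, $n\ge2$, consists of $N\ge2$ points with minimal mutual distance $D$, then $\mathcal W(\epsilon)=0$ for $0<\epsilon<\min(\epsilon_*,\frac{2D}{N+3})$. If $N=1$, then $\mathcal W(\epsilon)=0$ for all $\epsilon<\epsilon_*$.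

The case $N=1$ was just done. Let $N\ge2$, let $\mathcal O_1,\dots,\mathcal O_N$ be the closed $\epsilon$-balls around the points of $K$, and put $\gamma=D-2\epsilon$. Since $\epsilon<\frac{2D}{N+3}\le\frac{2D}5$, we have $\gamma>0$.

**Step 1 (reduction to infinitely many transversal collisions).** This step removes $M$, time direction and accumulation from the problem. The map $v\mapsto-v$ preserves volume and exchanges forward and backward time, so it suffices to treat forward time. Until exit, a trajectory in $N_\epsilon$ is a trajectory of the billiard in all of $\mathbb E^n\setminus\bigcup\mathsf{int}(\mathcal O_i)$, so we may work there. By the half-space argument above, consecutive collisions are with different balls, hence at distance $\ge\gamma$, so collision times do not accumulate. A trajectory without forward tangency that never exits has infinitely many collisions, since after a last one it would leave $M$. So it remains to show that two sets are null: the points with a forward tangency, and the points with infinitely many forward collisions, all transversal.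

**Step 2 (tangencies are null).** This is a dimension count. Unit vectors tangent to $\bigcup\partial\mathcal O_i$ form a manifold of dimension $(n-1)+(n-2)=2n-3$. A point whose forward trajectory has a first tangency is obtained from such a vector by flowing backward for some time, with finitely many collisions, all transversal. For each number of collisions this is a smooth map on an open subset of a $(2n-2)$-dimensional manifold (vector and time). The domain is open because transversal collisions and positive distances from the other balls persist, and because a line tangent to a ball meets that ball only at the point of tangency. The images are null in dimension $2n-1$.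

**Step 3 (the last direction determines the first).** Fix $q\notin\bigcup\mathcal O_i$ and an itinerary $(i_1,\dots,i_m)$ with $i_{s+1}\ne i_s$. Let $U\subset S^{n-1}$ be the open set of directions $v$ for which the first $m$ collisions starting from $q$ are transversal and occur with $\mathcal O_{i_1},\dots,\mathcal O_{i_m}$. Let $\Psi:U\to S^{n-1}$ give the direction after the $m$-th collision. We show that $\Psi$ is injective, so that a lower bound on its Jacobian will bound $\mathrm{meas}(U)$.

Let $w=\Psi(v)$, with collision points $y=(y_1,\dots,y_m)$. On $\prod_s\mathcal O_{i_s}$ consider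
$$f(y)=|q-y_1|+\sum_{s<m}|y_s-y_{s+1}|-\langle y_m,w\rangle .$$
It is convex, as a sum of norms of affine maps and a linear function. Let $v_s^\mp$ be the directions before and after the $s$-th collision, $n_s$ the outer unit normal, and $\cos\phi_s=-\langle v_s^-,n_s\rangle>0$. At the collision points $f$ is differentiable and
$$\nabla_{y_s}f=v_s^--v_s^+=-2\cos\phi_s\,n_s .$$
For $y'\in\prod\mathcal O_{i_s}$ we have $\langle n_s,y_s'-y_s\rangle\le0$, with strict inequality if $y_s'\ne y_s$, because balls are strictly convex. By convexity of $f$, for $y'\ne y$,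
$$f(y')\ge f(y)+\sum_s\langle\nabla_{y_s}f,y'_s-y_s\rangle>f(y).$$
So $y$ is the unique minimizer of $f$, and $f$ depends only on $w$, $q$ and the itinerary. Hence $w$ determines $y_1$, and therefore $v$.

**Step 4 (how one collision acts on a beam).** This step computes the derivative of the flow transversally to the motion. Let $\delta q,\delta v\perp v$ be transversal variations of position and direction. A flight of length $t$ maps $(\delta q,\delta v)$ to $(\delta q+t\,\delta v,\delta v)$. At a collision at $y$ with outer normal $n$ let $R$ be the reflection in $n^\perp$. The collision point varies by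
$$\delta y=\delta q^-+cv^-\in n^\perp,\qquad c=\langle v^-,\delta y\rangle .$$
As $R\delta y=\delta y$ and $Rv^-=v^+$, also $\langle v^+,\delta y\rangle=c$ and $\delta q^+=\delta y-cv^+=R\,\delta q^-$. On a sphere of radius $\epsilon$ we have $\delta n=\delta y/\epsilon$. Differentiating $v^+=v^--2\langle v^-,n\rangle n$ gives
$$\delta v^+=R\,\delta v^-+\tfrac2\epsilon(\cos\phi\,\delta y-c\,n)=R\,\delta v^-+\Theta R\,\delta q^- ,$$
where $\Theta$ is the operator on $(v^+)^\perp$ with $\Theta(\delta y-cv^+)=\frac2\epsilon(\cos\phi\,\delta y-cn)$. For $\xi=\delta y-cv^+$ and $\xi'=\delta y'-c'v^+$, using $\langle n,v^+\rangle=\cos\phi$ and $\langle n,\delta y'\rangle=0$,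
$$\langle\Theta\xi,\xi'\rangle=\tfrac{2}{\epsilon}\big(\cos\phi\langle\delta y,\delta y'\rangle-cc'\cos\phi+cc'\cos\phi\big)=\tfrac{2\cos\phi}{\epsilon}\langle\delta y,\delta y'\rangle. \tag{1}$$
So $\Theta$ is symmetric and positive definite. For $\xi$ in the plane of incidence $c=\pm\sin\phi\,|\delta y|$, so $|\xi|=\cos\phi\,|\delta y|$. Hence $\mathrm{tr}\,\Theta\ge\frac{2}{\epsilon\cos\phi}\ge\frac2\epsilon$.

**Step 5 (expansion).** This step bounds $|\det D\Psi|$ from below. For the beam issuing from $q$ write $\delta v^-=\mathsf B_-\delta q^-$ just before a collision, after a flight of length $t$, and $\delta v^+=\mathsf B_+\delta q^+$ just after it. On the first flight $\mathsf B_-^{-1}=t$. At a collision $\mathsf B_+=R\mathsf B_-R^{-1}+\Theta$. On the next flight $\mathsf B_-^{-1}=\mathsf B_+^{-1}+t$. By induction $\mathsf B_\pm>0$ and always $\mathsf B_-^{-1}\ge t$. Put $X=R\mathsf B_-^{-1}R^{-1}\ge t$. Then $\delta v^+=(I+\Theta X)R\,\delta v^-$, and the Jacobian of $\delta v^-\mapsto\delta v^+$ has modulus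
$$\det(I+\Theta X)=\det(I+X^{1/2}\Theta X^{1/2})\ge1+\mathrm{tr}(\Theta X)\ge1+t\,\mathrm{tr}\,\Theta\ge1+\frac{2t}\epsilon. \tag{2}$$
It is $\ge1$ at the first collision and $\ge2\gamma/\epsilon$ at each later one, since there $t\ge\gamma$. So $|\det D\Psi|\ge(2\gamma/\epsilon)^{m-1}$.

**Step 6 (summation).** By Steps 3 and 5, $(2\gamma/\epsilon)^{m-1}\,\mathrm{meas}(U)\le\mathrm{meas}(\Psi(U))\le\sigma_{n-1}$. There are $N(N-1)^{m-1}$ itineraries of length $m$. So the directions $v$ for which the forward trajectory from $q$ has infinitely many collisions, all transversal, have measure at most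
$$\sigma_{n-1}N\Big(\frac{(N-1)\epsilon}{2\gamma}\Big)^{m-1}\quad\text{for every }m .$$
This tends to $0$ as $m\to\infty$ if $(N-1)\epsilon<2(D-2\epsilon)$, that is, if $\epsilon<\frac{2D}{N+3}$. Integrating over $q$ gives $\mathcal W(\epsilon)=0$. $\square$

## 2. Curved tubes can refocus a beam

Bunimovich and Katz, in "Detecting intrinsic global geometry of an obstacle via layered scattering" (arXiv:2203.06704, 2022), state the following.

**Hypothesis A.** For all sufficiently small $\epsilon>0$, $\mathcal W(\epsilon)=0$. That is, there is $\epsilon_0\in(0,\epsilon_*]$, depending on $K$ and $M$, with $\mathcal W(\epsilon)=0$ for all $0<\epsilon<\epsilon_0$.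

**Conjecture.** Hypothesis A holds for every closed smoothly embedded $K\subset\mathbb E^n$ of codimension $\ge2$ and every smooth compact domain $M$ with $K\subset\mathsf{int}(M)$.

Theorem 1 settles $k=0$ in favor of the conjecture. In general the conjecture is **false**.

**Theorem 2.** There are a smoothly embedded circle $K\subset\mathbb E^3$ and a sequence $\epsilon_j\downarrow0$ such that, for every smooth compact domain $M$ whose interior contains the convex hull of $K$ (e.g. a large ball), $\mathcal W(\epsilon_j)>0$ for all large $j$. Hence Hypothesis A fails for $(K,M)$.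

**Theorem 3.** Let $n-k\ge2$ and $n\le2k+1$. Every nonempty closed smooth $k$-manifold $K_0\subset\mathbb E^n$ is ambient isotopic to a $K$ with the following property. For every $M$ whose interior contains $K$ and two certain segments with endpoints on $K$ (e.g. a large ball), there is $\epsilon_1>0$ with $\mathcal W(\epsilon)>0$ for **all** $0<\epsilon<\epsilon_1$.

The range $k\ge1$, $n\ge2k+2$ is not decided here.

**Where the proof of Theorem 1 stops.** A natural hope is that the curvature $1/\epsilon$ of a thin tube dominates everything else, so that Section 1 survives. But the tube has curvature $1/\epsilon$ only in the $n-k-1$ directions around $K$. Along $K$ its curvature is that of $K$, and it may have the opposite sign. A planar computation shows what this does. Let one wall be the circle of radius $\epsilon$ about a point $x_1$, seen from outside, and let the facing wall be an arc of the circle of radius $1-\epsilon$ about the same $x_1$, seen from inside. Consider the beam of common normals, in the notation of Step 5. Leaving the small circle it has $\mathsf B_+=1/\epsilon$.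 After a flight of length $1-2\epsilon$ we get $\mathsf B_-^{-1}=\epsilon+(1-2\epsilon)=1-\epsilon$. The concave wall has $\Theta=-\frac2{1-\epsilon}$, so $\mathsf B_+=-\frac1{1-\epsilon}$ and $1+\Theta X=-1$. Flying back, $\mathsf B_-^{-1}=-(1-\epsilon)+(1-2\epsilon)=-\epsilon$. At the small circle $\Theta=\frac2\epsilon$ and again $1+\Theta X=1-2=-1$. So the Jacobian factor has modulus $1$ forever, while (2) would give at least $1+2(1-2\epsilon)/\epsilon$. Both inputs of (2) fail: $\Theta>0$ at the concave wall, and $X\ge t$ at the convex one, where the beam arrives focused and the large $\Theta$ meets a tiny $X$.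

In this concentric picture the beam is neutral. The plan is to place $K$ so that, in every transverse direction of a chord, a thin convex wall faces a concave sheet whose center of curvature is *slightly off* the concentric position, on the side that makes the periodic orbit elliptic. KAM theory then surrounds the orbit by invariant tori that fill positive volume. We now need the shape of the tube, the dynamics between two walls, the KAM input, and finally the manifolds $K$.

## 3. The tube near one normal

Throughout, $O(r)$ denotes terms vanishing to order $r$ at the base point.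

**Definition (reach).** The reach of $K$ is the supremum of the $\rho$ for which the normal exponential map is a diffeomorphism from the open normal $\rho$-disc bundle onto $\{\mathrm{dist}(\cdot,K)<\rho\}$. It is positive. For $t$ below the reach, $x\in K$ and $N$ a unit normal at $x$, the point $x$ is the unique nearest point of $K$ to $x+tN$, so $\mathrm{dist}(x+tN,K)=t$. For example, a round circle of radius $\varrho$ in $\mathbb E^3$ has reach $\varrho$, because the axis is where uniqueness first fails.

Let $x_0\in K$, $N$ a unit normal, $T=T_{x_0}K$, $E=T^\perp\cap N^\perp$, and let $S$ be the shape operator, $\langle Su,u\rangle=\langle\mathrm{II}(u,u),N\rangle$. Assume $1-\epsilon S>0$. This holds if $\epsilon$ is below the reach: for $t$ below the reach, minimality of $x_0$ for $|x_0+tN-\cdot|^2$ gives $1-t\kappa\ge0$ for each eigenvalue $\kappa$ of $S$, and taking $t>\epsilon$ makes $1-\epsilon\kappa$ positive. Parametrize $K$ near $x_0$ by $u\in T$ with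
$$K(u)=x_0+u+\tfrac12\mathrm{II}(u,u)+O(3).$$

**Step 1 (the tube as a graph).** We compute the tube to second order. For $x=x_0+(\epsilon+y)N+q$ with $q=q_T+q_E\in T\oplus E$ put $G(x,u)=|x-K(u)|^2$. Products such as $y\,\mathrm{II}(u,u)$ and $\langle q_E,\mathrm{II}(u,u)\rangle$ are $O(3)$, so
$$G=\epsilon^2+2\epsilon y+y^2+|q_T-u|^2+|q_E|^2-\epsilon\langle Su,u\rangle+O(3).$$
The $u$-Hessian at the base point is $2(1-\epsilon S)>0$. By the implicit function theorem $G(x,\cdot)$ has a nondegenerate local minimizer $u_0(x)=(1-\epsilon S)^{-1}q_T+O(2)$, smooth in $(\epsilon,y,q)$, and analytic if $K(u)$ is. With $u=(1-\epsilon S)^{-1}q_T$,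
$$|q_T-u|^2-\epsilon\langle Su,u\rangle=|q_T|^2-2\langle q_T,u\rangle+\langle(1-\epsilon S)u,u\rangle=|q_T|^2-\langle q_T,u\rangle=-\epsilon\langle S(1-\epsilon S)^{-1}q_T,q_T\rangle .$$
So the minimum value is $\epsilon^2+2\epsilon y+y^2+|q_E|^2-\epsilon\langle S(1-\epsilon S)^{-1}q_T,q_T\rangle+O(3)$. Its $y$-derivative at the base point is $2\epsilon\neq0$. Setting it equal to $\epsilon^2$ and solving for $y=O(2)$ gives a graph
$$y=\phi(q)=-\tfrac1{2\epsilon}|q_E|^2+\tfrac12\langle S(1-\epsilon S)^{-1}q_T,q_T\rangle+O(3), \tag{3}$$
the *tube germ* at $x_0+\epsilon N$. It is jointly smooth (analytic, if $K(u)$ is) in $(\epsilon,q)$. If $\epsilon$ is below the reach, it is the germ of $\partial\mathsf T(K,\epsilon)$, because nearest points of points near $x_0+\epsilon N$ are near $x_0$.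

*Examples.* For a straight line, $\phi=\sqrt{\epsilon^2-|q_E|^2}-\epsilon$, in accordance with (3). For a circle of radius $\varrho$ and $N$ toward its center, $S=1/\varrho$, and the $T$-coefficient is $\frac{1/\varrho}{1-\epsilon/\varrho}=\frac1{\varrho-\epsilon}$, the curvature of the inner equator of the torus. Seen from outside the tube, a negative coefficient spreads beams and a positive one focuses them.

**Step 2 (quartic changes of $K$).** Later we must adjust a fourth-order invariant, so we record how the tube responds to a quartic change of $K$. Let $S$ be diagonal in orthonormal coordinates $u_i$ with eigenvalues $\kappa_i$, and let $K_s(u)=K(u)+s\,u_i^4\,n(u)$ with $n$ smooth and $\langle n(0),N\rangle=a$. Denote the corresponding objects by $G_s,u_s,\phi_s$. Since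
$$G_s=G-2s\,u_i^4\langle x-K(u),n(u)\rangle+s^2u_i^8|n(u)|^2,$$
we have $\partial_uG_s=\partial_uG+O(3)$, hence $u_s-u_0=O(3)$. As $u_s$ is critical for $G_s(x,\cdot)$, replacing it by $u_0$ costs $O(6)$:
$$G_s(x,u_s)=G_s(x,u_0)+O(6)=G(x,u_0)-2s\epsilon a(1-\epsilon\kappa_i)^{-4}q_i^4+O(5).$$
Here we used $u_{0,i}=(1-\epsilon\kappa_i)^{-1}q_i+O(2)$ and $\langle x-K(u_0),n(u_0)\rangle=\epsilon a+O(1)$. Solving for $y$, with $y$-derivative $2\epsilon+O(1)$ and $y=O(2)$, gives
$$\phi_s(q)=\phi(q)+s\,a\,(1-\epsilon\kappa_i)^{-4}q_i^4+O(5). \tag{4}$$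
For finitely many such terms the contributions add, by the same computation.

## 4. Two facing walls

Let $x_1,x_2\in K$ with $|x_1-x_2|=1$ and $\nu=x_2-x_1$ normal to $K$ at both points (a *double normal*; for instance a diameter of a circle of radius $\frac12$). Let $0<\epsilon<\frac12$, $\ell_0=1-2\epsilon$, $m=n-1$. Use the tube germs with $N=\nu$ at $x_1$ and $N=-\nu$ at $x_2$, assuming $1-\epsilon S>0$ at both:
$$\Sigma_1:\ X_1(q)=x_1+q+(\epsilon+\phi_1(q))\nu,\qquad\Sigma_2:\ X_2(Q)=x_2+Q-(\epsilon+\phi_2(Q))\nu,$$
with orthonormal coordinates on $\nu^\perp$ in which $\phi_1=\frac12\sum\alpha_iq_i^2+O(3)$ and $\phi_2=\frac12\sum\beta_iQ_i^2+O(3)$. The distance is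
$$\ell(q,Q)=|X_1-X_2|=\sqrt{|q-Q|^2+(\ell_0-\phi_1(q)-\phi_2(Q))^2}. \tag{5}$$

**Step 1 (the map).** We encode the bouncing as a symplectic map. Describe an outgoing unit vector $v$ at $X_1(q)$, near the normal, by $p_i=\langle v,\partial_{q_i}X_1\rangle$, and similarly use $P$ at $\Sigma_2$. Specular reflection preserves these tangential components. With $v=(X_2-X_1)/\ell$, the flight $T_{12}:(q,p)\mapsto(Q,P)$ is given by $p=-\partial_q\ell$, $P=\partial_Q\ell$. The flight back $T_{21}:(Q,P)\mapsto(q',p')$ is given by $P=-\partial_Q\ell(q',Q)$, $p'=\partial_{q'}\ell(q',Q)$. Since $\partial_q\partial_Q\ell(0,0)=-\ell_0^{-1}\mathrm{Id}$ is invertible, these are well-defined germs fixing $0$. They are symplectic because $d\ell=P\,dQ-p\,dq$ along $T_{12}$ and $d\ell=p'dq'-P\,dQ$ along $T_{21}$. They are analytic if $K$ is analytic near $x_1,x_2$. Put $F=T_{21}\circ T_{12}$.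

**Step 2 (the linear part).** We find when the periodic orbit is linearly stable. From (5), $\ell=\ell_0-\phi_1-\phi_2+\frac{|q-Q|^2}{2\ell_0}+O(3)$, so the linearization splits into $2\times2$ blocks in $(q_i,p_i)$, each of determinant $1$. Put
$$g_i=1-\ell_0\alpha_i,\qquad h_i=1-\ell_0\beta_i .$$
Dropping the index, $p=-\partial_q\ell$ becomes $Q=\ell_0p+gq$. Equating the two expressions $P=-\beta Q+\frac{Q-q}{\ell_0}$ and $P=\beta Q-\frac{Q-q'}{\ell_0}$ gives $q+q'=2hQ$. By symmetry, along a linearized orbit $Q^{(r)}+Q^{(r-1)}=2gq^{(r)}$ and $q^{(r+1)}+q^{(r)}=2hQ^{(r)}$. Adding two instances of the latter,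
$$q^{(r+1)}+q^{(r-1)}=(4gh-2)\,q^{(r)} .$$
Since a block $A$ with $\det A=1$ satisfies $A+A^{-1}=(\mathrm{tr}A)\mathrm{Id}$, its trace is $4g_ih_i-2$. If $0<g_ih_i<1$, the block is *elliptic*, with eigenvalues $e^{\pm i\theta_i}$, $\theta_i\in(0,\pi)$. From $2\cos\theta_i=4g_ih_i-2$ we get
$$\sin^2(\theta_i/2)=1-g_ih_i. \tag{6}$$

*Example: a flat circle is not enough.* Let $K$ be the circle of radius $\frac12$ in a plane of $\mathbb E^3$, with a diameter as chord. In the plane, $\alpha=\beta=\frac{2}{1-2\epsilon}$, so $g=h=-1$, $gh=1$ and the trace is $2$. Orthogonally to the plane both walls have coefficient $-1/\epsilon$, so $g=h=\frac{1-\epsilon}\epsilon>1$ and $gh>1$: unstable. So no transverse direction may be an $E$-direction of both walls.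

**Step 3 (convex against concave).** This is the configuration that works. Suppose that in direction $i$ one wall has coefficient $-1/\epsilon$ and the other has $\frac{\kappa}{1-\epsilon\kappa}$ with $\kappa=1+b$ and $\epsilon(1+b)<1$. The two factors are $\frac{1-\epsilon}\epsilon$ and
$$1-\frac{(1-2\epsilon)\kappa}{1-\epsilon\kappa}=\frac{1-\kappa+\epsilon\kappa}{1-\epsilon\kappa}=\frac{\epsilon-b(1-\epsilon)}{1-\epsilon-\epsilon b}.$$
The terms without $b$ in $1-g_ih_i$ cancel, and with $(1-\epsilon)^2-\epsilon^2=1-2\epsilon$,
$$1-g_ih_i=S_\epsilon(b):=\frac{b(1-2\epsilon)}{\epsilon(1-\epsilon-\epsilon b)}. \tag{7}$$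
For $0<\tilde b\le b$ with $\epsilon(1+b)<1$ the denominators give
$$S_\epsilon(b)/S_\epsilon(\tilde b)\ge b/\tilde b. \tag{8}$$

*What ellipticity means.* $S_\epsilon(b)<1$ is equivalent to $b(1-\epsilon)^2<\epsilon(1-\epsilon)$, hence to $\frac b{1+b}<\epsilon$. The center of curvature of the concave sheet lies on the chord at distance $\frac{1}{1+b}$ from its own end, so at distance $\frac b{1+b}$ from the opposite end. Thus the block is elliptic exactly when this center lies strictly between the opposite end and the surface of the tube there. For $b=0$ we are back at the concentric walls.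

*One chord is not enough.* For fixed $b>0$ we have $S_\epsilon(b)\to\infty$ as $\epsilon\to0$, so the block stops being elliptic. To reach arbitrarily small $\epsilon$, $K$ needs infinitely many chords with $b\to0$.

## 5. From an elliptic orbit to positive volume

Linear stability alone traps no open or positive-measure set; nonlinear terms matter. We assume that all blocks are elliptic and that there are no resonances up to order four:
$$\textstyle\sum k_i\theta_i\notin2\pi\mathbb Z\quad\text{for }k\in\mathbb Z^m,\ 0<\sum|k_i|\le4. \tag{NR}$$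
For $m=1$ this excludes exactly $\theta=\frac\pi2$ and $\theta=\frac{2\pi}3$ from $(0,\pi)$.

The symplectic form is $\sum dq_i\wedge dp_i$, resp. $\sum dx_i\wedge dy_i$, and $X_H=(\partial_pH,-\partial_qH)$. Write $z_i=x_i+iy_i=\sqrt{2I_i}\,e^{i\varphi_i}$. For $H$ vanishing to order $\ge3$ at $0$, $\exp(X_H)$ is the time-one map germ. If $H=H(I)$, then $\dot z_i=-i\,\partial_{I_i}H\,z_i$, so $\exp(X_H)$ is $\varphi\mapsto\varphi-\partial_IH$, $I\mapsto I$. For a symplectic germ $\Phi$ fixing $0$,
$$\Phi^{-1}\circ\exp(X_H)\circ\Phi=\exp(X_{H\circ\Phi}). \tag{9}$$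

**Lemma 1 (normal form).** There is an analytic symplectic germ $C=\mathcal S\circ(\mathrm{id}+O(2))$, with $\mathcal S$ linear symplectic and block-diagonal, such that $C^{-1}FC=\mathcal N+O(4)$, where
$$\mathcal N:(\varphi,I)\mapsto(\varphi+\hat\theta+\tau I,\ I),\qquad\hat\theta_i\in\{\theta_i,-\theta_i\},\quad\tau=\tau^T .$$
If the 3-jet of $F$ depends real-analytically on a parameter in an interval on which the blocks are elliptic and (NR) holds, then $\mathcal S$ and $\tau$ can be chosen real-analytic in the parameter.

**Step 1 (linear part).** We turn each block into a rotation. Write $A=\cos\theta\,\mathrm{Id}+\sin\theta\,\mathcal J$. By Cayley–Hamilton $\mathcal J^2=-\mathrm{Id}$, so $\mathcal J=\begin{pmatrix}\alpha&\beta\\\gamma&-\alpha\end{pmatrix}$ with $-\alpha^2-\beta\gamma=1$, whence $\beta\ne0$. Put $e=(0,1)/\sqrt{|\beta|}$ and $\mathcal Je=(\beta,-\alpha)/\sqrt{|\beta|}$. The pair $(\mathcal Je,e)$ has area $\mathrm{sign}\,\beta$. If $\beta>0$, use the basis $(\mathcal Je,e)$, in which $A$ is the rotation by $-\theta$. If $\beta<0$, use $(e,\mathcal Je)$, in which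 $A$ is the rotation by $\theta$. This gives $\mathcal S$ with $\mathcal S^{-1}DF(0)\mathcal S=\mathcal R:\varphi\mapsto\varphi+\hat\theta$. It is analytic in parameters, as $\mathrm{sign}\,\beta$ is constant on an interval.

**Step 2 (Hamiltonians for the higher terms).** If $\mathrm{id}+f+O(r+1)$ is symplectic with $f$ homogeneous of degree $r\ge2$, then the lowest-order part of the symplectic condition says that $Df$ takes values in the symplectic Lie algebra, so $f=X_\chi$ with $\chi$ homogeneous of degree $r+1$. Moreover $\exp(X_\chi)=\mathrm{id}+X_\chi+O(r+1)$. Applying this twice to $\mathcal R^{-1}\mathcal S^{-1}F\mathcal S$,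
$$\mathcal S^{-1}F\mathcal S=\mathcal R\exp(X_{\chi_3})\exp(X_{\chi_4})+O(4),$$
with $\chi_r$ homogeneous of degree $r$, depending polynomially on the 3-jet of $\mathcal R^{-1}\mathcal S^{-1}F\mathcal S$.

**Step 3 (removing what rotates).** By (9), $\mathcal R^{-1}\exp(-X_\psi)\mathcal R=\exp(-X_{\psi\circ\mathcal R})$. So conjugating with $\exp(X_\psi)$, $\psi$ homogeneous, adds $\psi-\psi\circ\mathcal R$ to the Hamiltonian of that degree at leading order. On a monomial $z^a\bar z^b$, composition with $\mathcal R$ is multiplication by $e^{i(a-b)\cdot\hat\theta}$, which by (NR) is $\ne1$ if $a\ne b$ and $|a|+|b|\le4$. If $|a|+|b|=3$, always $a\ne b$, so there is a real cubic $\psi_3$ with $\chi_3+\psi_3-\psi_3\circ\mathcal R=0$. Conjugation with $\exp(X_{\psi_3})$ leaves $\mathcal R\exp(X_{\chi_4'})+O(4)$. Likewise there is a real quartic $\psi_4$ with $\chi_4'+\psi_4-\psi_4\circ\mathcal R=[\chi_4']$, where $[\cdot]$ is the average over $\varphi\in\mathbb T^m$. Conjugation with $\exp(X_{\psi_4})$ leaves $\mathcal R\exp(X_{[\chi_4']})+O(4)$. Only monomials with $a=b$, $|a|=2$ survive,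 so $[\chi_4']$ is a quadratic form in $I$ and $\tau=-\mathrm{Hess}_I[\chi_4']$. Put $C=\mathcal S\exp(X_{\psi_3})\exp(X_{\psi_4})$. All steps divide only by quantities that do not vanish, so they are analytic in parameters. $\square$

The matrix $\tau$ is the *twist*: it tells how the rotation angles change with the actions. KAM theory needs $\det\tau\ne0$. We do not compute $\tau$. It is enough to know how to change it.

**Lemma 2 (quartic terms move the diagonal of the twist).** Let $\ell_s=\ell+w_1(q)+w_2(Q)+O(5)$ with $w_1=\sum_ia_iq_i^4$, $w_2=\sum_ia_i'Q_i^4$, and let $C,\tau$ be as in Lemma 1 for $\ell$. Then the map $F_s$ of $\ell_s$ has a normal form as in Lemma 1 with the same $\mathcal S,\hat\theta$ and with $\tau$ replaced by $\tau+\mathrm{diag}(A_ia_i+A_i'a_i')$. Here $A_i,A_i'\neq0$ do not depend on $a,a'$, and they are analytic in parameters if $\mathcal S$ and the 2-jet of $\ell$ are.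

**Step 1 (kicks).** We express $F_s$ through $F$. Let $U_1(q,p)=(q,p+w_1'(q))$ and $U_2(Q,P)=(Q,P+w_2'(Q))$. The relation $p=-\partial_q\ell_s$ reads $p+w_1'(q)=-\partial_q\ell+O(4)$, and $P=\partial_Q\ell_s$ reads $P=\partial_Q\ell+w_2'(Q)+O(4)$. So $T_{12,s}=U_2T_{12}U_1+O(4)$. In the same way $T_{21,s}=U_1T_{21}U_2+O(4)$. Therefore $F_s=U_1T_{21}U_2^2T_{12}U_1+O(4)$. Since $U_i=\exp(X_{-w_i})$, moving all factors to the right with (9) gives
$$F_s=F\circ\exp(X_V)+O(4),\qquad V=-(w_1\circ L+2w_2\circ L_{12}+w_1),$$
with $L=DF(0)$ and $L_{12}=DT_{12}(0)$. Replacing $F,T_{12}$ by their linear parts inside quartics costs $O(5)$ in the Hamiltonian.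

**Step 2 (averaging).** We read off the new normal form. Conjugating, $C^{-1}F_sC=\mathcal N\circ\exp(X_W)+O(4)$ with $W=V\circ\mathcal S$. For a homogeneous quartic $\chi$, (9) and $\chi\circ\mathcal N=\chi\circ\mathcal R+O(5)$ give
$$\exp(X_\chi)^{-1}\mathcal N\exp(X_W)\exp(X_\chi)=\mathcal N\circ\exp(X_{W+\chi-\chi\circ\mathcal R})+O(4),$$
and by (NR) we can choose $\chi$ with $W+\chi-\chi\circ\mathcal R=[W]$. So $\tau$ changes by $-\mathrm{Hess}_I[W]$. Since $L\mathcal S=\mathcal S\mathcal R$ and averaging is invariant under $\mathcal R$, we have $[W]=-2[w_1\circ\mathcal S]-2[w_2\circ L_{12}\circ\mathcal S]$. As $\mathcal S$ and $L_{12}$ are invertible and block-diagonal, $q_i\circ\mathcal S=\mathrm{Re}(\mu_iz_i)$ and $Q_i\circ L_{12}\circ\mathcal S=\mathrm{Re}(\mu_i'z_i)$ with $\mu_i,\mu_i'\ne0$. Finally $[(\mathrm{Re}\,\mu z)^4]=\frac38|\mu|^4|z|^4=\frac32|\mu|^4I^2$. Thus $A_i=6|\mu_i|^4$ and $A_i'=6|\mu_i'|^4$. $\square$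

**The KAM theorem, quoted.** A map $\Phi$ of $(\varphi,J)$ is *exact symplectic* if $\Phi^*\sum J_id\varphi_i-\sum J_id\varphi_i$ is the differential of a single-valued function. For $\Phi_0(\varphi,J)=(\varphi+c+\tau J,J)$ with $\tau$ symmetric this form is $d(\frac12\langle J,\tau J\rangle)$, so $\Phi_0$ is exact. The shift $(\varphi,J)\mapsto(\varphi,J+a)$, $a\ne0$, is symplectic but not exact, since $\sum a_id\varphi_i$ has no single-valued primitive on the torus.

*Theorem (KAM).* Let $D\subset\mathbb R^m$ be a closed ball of positive radius, $c\in\mathbb R^m$, $\tau$ an invertible symmetric $m\times m$ matrix, $\Phi_0(\varphi,J)=(\varphi+c+\tau J,J)$, $\sigma>0$. There is $\eta>0$ such that the following holds. Let $\Phi$ be real-analytic on $\{|\mathrm{Im}\,\varphi|<\sigma,\ \mathrm{dist}(J,D)<\sigma\}$, $\varphi\in\mathbb C^m/2\pi\mathbb Z^m$, $J\in\mathbb C^m$, exact symplectic, with $\sup|\Phi-\Phi_0|<\eta$. Then there is a set $Z\subset\mathbb T^m\times D$ of positive Lebesgue measure, a union of invariant tori, with $\Phi(Z)=Z$.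

References: Arnold, Russ. Math. Surveys 18 (1963); for maps, Z. Shang, J. Dynam. Differential Equations 12 (2000) 357–383; or by inclusion of the map in an analytic time-periodic Hamiltonian flow, Kuksin–Pöschel, in *Seminar on Dynamical Systems*, Birkhäuser 1994, 96–116, together with Pöschel, CPAM 35 (1982) 653–696.

**Lemma 3 (KAM at the fixed point).** Let $F$ be an analytic symplectic germ with elliptic blocks, (NR) and a normal form as in Lemma 1 with $\det\tau\neq0$. Then every neighborhood of $0$ contains a set $Z$ of positive measure all of whose points have complete forward and backward $F$-orbits inside that neighborhood.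

The difficulty is that near $0$ the twist is small: at distance $\rho$ it is of size $\rho^2$. We iterate about $\rho^{-2}$ times, so that it becomes of size one.

**Step 1 (rescaling).** We may take $F=\mathcal N+O(4)$. Let $D$ be the ball of radius $\frac14$ centered at $(\frac32,\dots,\frac32)$, $I=\rho^2J$, and $\Omega=\{|\mathrm{Im}\,\varphi|<1,\ \mathrm{dist}(J,D)<\frac18\}$. Extend $F$ holomorphically, with independent variables $z_i$ and $\zeta_i$, where $\zeta_i=\bar z_i$ on the real part. On $\Omega$, $z_i=\rho\sqrt{2J_i}\,e^{i\varphi_i}$ and $\zeta_i=\rho\sqrt{2J_i}\,e^{-i\varphi_i}$ have moduli in $[c_0\rho,C_0\rho]$, as $|J_i|\ge\frac98$. From $F-\mathcal N=O(4)$, with $I_i=\frac12z_i\zeta_i$,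
$$z_i'=e^{i(\hat\theta_i+(\tau I)_i)}z_i+O(\rho^4),\qquad\zeta_i'=e^{-i(\hat\theta_i+(\tau I)_i)}\zeta_i+O(\rho^4).$$
Hence $I'=I+O(\rho^5)$, and from $\varphi_i=\frac1{2i}\log(z_i/\zeta_i)$, uniformly on $\Omega$ for small $\rho$,
$$\varphi'=\varphi+\hat\theta+\rho^2\tau J+O(\rho^3),\qquad J'=J+O(\rho^3). \tag{10}$$

**Step 2 (iterating).** Let $s_\rho=\lfloor\rho^{-2}\rfloor$ and $0<\sigma'<\frac1{16}$ with $\sigma'(1+\|\tau\|)<\frac12$. Start with $|\mathrm{Im}\,\varphi_0|<\sigma'$ and $\mathrm{dist}(J_0,D)<\sigma'$, so $|\mathrm{Im}\,J_0|<\sigma'$. By (10) and induction on $r\le s_\rho$,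
$$J_r=J_0+O(\rho),\qquad\varphi_r=\varphi_0+r\hat\theta+r\rho^2\tau J_0+O(\rho).$$
So $|\mathrm{Im}\,\varphi_r|\le\sigma'(1+\|\tau\|)+O(\rho)<1$ and $\mathrm{dist}(J_r,D)<\frac18$, and the iterates stay in $\Omega$. As $s_\rho\rho^2=1+O(\rho^2)$,
$$F^{s_\rho}:(\varphi,J)\mapsto(\varphi+s_\rho\hat\theta+\tau J+O(\rho),\ J+O(\rho)).$$

**Step 3 (applying the theorem).** Choose $\rho_l\to0$ such that $s_{\rho_l}\hat\theta\to c$ mod $2\pi$. Then $F^{s_{\rho_l}}\to\Phi_0$ uniformly on the $\sigma'$-domain. These maps are exact: $\lambda=\frac12\sum(x_idy_i-y_idx_i)=\sum I_id\varphi_i$ is smooth near $z=0$, and $F^*\lambda-\lambda$ is closed, hence exact, on a ball around $0$. This passes to iterates, and dividing by $\rho^2$ does no harm. For large $l$ the KAM theorem gives $Z\subset\mathbb T^m\times D$ of positive measure with $F^{s_{\rho_l}}(Z)=Z$. Every point of $Z$ has a complete forward and backward $F$-orbit, all of whose points are among the first $s_{\rho_l}$ iterates of points of $Z$, so they satisfy $|z|\le C\rho_l$. $\square$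

**Lemma 4 (trapping).** Let $x_1,x_2,\nu$ be as in Section 4, $K$ real-analytic near $x_1,x_2$. Let $\epsilon<\epsilon_*$ be smaller than the reach of $K$ and than $\frac12$, let $\mathrm{dist}(x_1+t\nu,K)>\epsilon$ for $t\in(\epsilon,1-\epsilon)$, and let $[x_1,x_2]\subset\mathsf{int}(M)$. If $F$ has elliptic blocks, (NR) and $\det\tau\ne0$, then $\mathcal W(\epsilon)>0$.

**Step 1 (the flights are free).** We show that orbits of $F$ near $0$ are true billiard orbits. The $\Sigma_i$ are germs of $\partial\mathsf T(K,\epsilon)$, as $\epsilon$ is below the reach. For small $(q,Q)$ the open segment from $X_1(q)$ to $X_2(Q)$ lies in $\mathsf{int}(M)\setminus\mathsf T(K,\epsilon)$. Indeed, near $x_1+\epsilon\nu$ the function $\mathrm{dist}(\cdot,K)$ is smooth with gradient close to $\nu$, so along the segment it strictly increases from the value $\epsilon$. Near $x_2-\epsilon\nu$ its gradient is close to $-\nu$, so it strictly decreases to the value $\epsilon$. On the remaining middle part the segment is close to a compact part of the chord where the distance is $>\epsilon$. The segment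 is also close to $[x_1,x_2]\subset\mathsf{int}(M)$.

**Step 2 (volume).** We convert measure in $(q,p)$ into Liouville volume. Take $Z$ from Lemma 3 in a small neighborhood of $0$. Its points generate billiard trajectories that bounce forever between $\Sigma_1$ and $\Sigma_2$, transversally, with flight lengths near $\ell_0$, so they are non-singular and never reach $\partial M$. The map
$$(q,p,t)\mapsto(X_1(q)+tv(q,p),\,v(q,p)),\qquad0<t<\ell_0/2,$$
is a local diffeomorphism into $SN_\epsilon$ by transversality (both sides have dimension $2n-1$). It is injective for small $(q,p)$: following the line backward, the first point of $\mathsf T(K,\epsilon)$ is $X_1(q)$, so the image determines $(q,p,t)$. Thus the image of $Z\times(0,\ell_0/2)$ has positive Liouville measure, and it lies in $\mathsf{Trap}(SN_\epsilon)$. $\square$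

## 6. A closed curve in $\mathbb E^3$: proof of Theorem 2

In $\mathbb E^3$ the chord has two transverse directions. If the tangents of $K$ at the two ends are perpendicular, each direction sees one convex and one concave wall. Section 4 asks for chords with both parameters $b$ positive and below about $\epsilon$, for a sequence $\epsilon_j\to0$. We let one end stay at $0$ and swing the chord.

**Step 1 (two arcs).** This step builds the part of $K$ that carries the chords. Use coordinates $(x,y,z)$, $\nu_h=(\sin h,0,\cos h)$, $\mu_h=(\cos h,0,-\sin h)$. For $j\ge6$ let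
$$h_j=2^{-j},\quad\epsilon_j=4\cdot2^{-j},\quad b_j=2^{-j^2},\quad c_j\in[0,2^{-j^2}].$$
Let $\chi:\mathbb R\to[0,1]$ be a smooth even cutoff, $\chi=1$ on $[-\frac12,\frac12]$, supported in $(-1,1)$, and
$$a(h)=\sum_{j\ge6}\chi\big(2^{j+2}(h-h_j)\big)\Big[-\tfrac{b_j}2(h-h_j)^2+c_j(h-h_j)^4\Big].$$
The supports lie in the intervals $[\frac34h_j,\frac54h_j]$, which are disjoint as $\frac54h_{j+1}=\frac58h_j$. The $C^r$ norm of the $j$-th term is at most $C_r2^{(j+2)r}2^{-j^2}$, so $a\in C^\infty$. Moreover $|a|<\frac12$, and $a=0$ for $h\le0$ and for $h\ge\frac1{32}$. Define, with $d\in[0,1]$,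
$$B(h)=(1+a(h))\nu_h,\ |h|\le\tfrac14;\qquad A(t)=t\,e_y+(\tfrac{t^2}2+d\,t^4)(e_x+e_z),\ |t|\le\tfrac14 .$$
$B$ is almost an arc of the unit circle about $0$, and $A$ passes through $0$ perpendicularly to its plane. The numbers $c_j,d$ are chosen in Step 5.

**Step 2 (closing up).** We complete the arcs to a circle without new points in $\{y=0\}$. We have $B\subset\{y=0\}$, $0\notin B$, and $A$ meets $\{y=0\}$ only in $0$. Extend $B$ to $\frac14<|h|\le\frac14+\delta$ by $B(h)=\nu_h+\mathrm{sign}(h)\,e^{-1/(|h|-1/4)}e_y$. This is smooth because $a=0$ near $|h|=\frac14$. It is embedded, and its two extension pieces lie in $\{y>0\}$ and $\{y<0\}$. For small $\delta$ they are disjoint from $A$, whose $z$-coordinates are at most $\frac1{32}+\frac1{256}$. In the open half space $\{y>0\}$ the complement of the pieces $A((0,\frac14])$ and $B((\frac14,\frac14+\delta])$ is connected, since they are one-dimensional in dimension $3$. So there is a smooth path in this complement that starts by continuing $A$ beyond $A(\frac14)$ and ends by continuing $B$ beyond $B(\frac14+\delta)$. A small perturbation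 away from its ends makes it embedded, by general position in dimension $3$. Do the same in $\{y<0\}$ with $A(-\frac14)$ and $B(-\frac14-\delta)$. The result is a smoothly embedded circle $K$ with
$$K\cap\{y=0\}=\{0\}\cup\{B(h):|h|\le\tfrac14\}. \tag{11}$$

**Step 3 (the chords and their curvatures).** We identify the data of Section 4. Let $x_1=0$, $x_2=\nu_{h_j}=B(h_j)$, $\nu=\nu_{h_j}$. Then $A'(0)=e_y\perp\nu$ and $A''(0)=e_x+e_z$. With $r=1+a$ we have $r(h_j)=1$, $r'(h_j)=0$, $r''(h_j)=-b_j$. So $B'(h_j)=\mu_{h_j}\perp\nu$ and $B''(h_j)=-(1+b_j)\nu$. Thus: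

* At $x_1$, with $N=\nu$: $T=\mathbb Re_y$, $E=\mathbb R\mu_{h_j}$, curvature $\langle e_x+e_z,\nu\rangle=\cos h_j+\sin h_j=:1+b_j'$.
* At $x_2$, with $N=-\nu$: $T=\mathbb R\mu_{h_j}$, $E=\mathbb Re_y$, curvature $1+b_j$.

The parameters $t$ and $\sigma=h-h_j$ meet the requirement of Section 3; the tangential component of $B$ is $r\sin\sigma=\sigma+O(3)$. With $q_1$ along $\mu_{h_j}$ and $q_2$ along $e_y$, (3) and (7) give
$$1-g_1h_1=S_\epsilon(b_j),\qquad1-g_2h_2=S_\epsilon(b_j').$$

**Step 4 (ellipticity and (NR) at $\epsilon=\epsilon_j\le\frac1{16}$).** We separate the two angles widely so that no low-order resonance is possible. For $0<h\le\frac12$, $\cos h+\sin h-1\ge h-\frac{h^2}2-\frac{h^3}6\ge\frac h2$, and it is $\le\sin h\le h$. So $\frac12h_j\le b_j'\le h_j=\frac{\epsilon_j}4$. Hence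
$$0<S_{\epsilon_j}(b_j')\le\tfrac14\cdot\frac{1-2\epsilon_j}{1-\epsilon_j-\epsilon_jb_j'}<\tfrac14 .$$
By (8) and $9\cdot2^{-j^2}<2^{-j-1}\le b_j'$ we get $0<S_{\epsilon_j}(b_j)\le\frac{b_j}{b_j'}S_{\epsilon_j}(b_j')<\frac19S_{\epsilon_j}(b_j')$. So both blocks are elliptic, and by (6) $\sin(\theta_2/2)<\frac12$ and $\sin(\theta_1/2)<\frac13\sin(\theta_2/2)\le\sin(\theta_2/6)$, as $\sin3x\le3\sin x$ for $0\le x\le\frac\pi3$. That is,
$$0<3\theta_1<\theta_2<\tfrac\pi3 .$$
Now let $0<|k_1|+|k_2|\le4$. If $k_2\neq0$, then $|k_1|\le3$ and $0<\theta_2-3\theta_1\le|k_1\theta_1+k_2\theta_2|\le4\theta_2<2\pi$. If $k_2=0$, then $0<|k_1\theta_1|<2\pi$. So (NR) holds.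

**Step 5 (the twist).** We choose $d$ and $c_j$ so that $\det\tau\ne0$ for every chord. Near $h_j$, $B$ is $(1-\frac{b_j}2\sigma^2+c_j\sigma^4)\nu_{h_j+\sigma}$, and $A$ is polynomial, so both are analytic near the ends. In (4) the constant called $a$ there equals $-1$ at $x_2$ (where $n(0)=\nu=-N$) and $1+b_j'$ at $x_1$. By (5), $\partial\ell/\partial\phi_i=-1+O(2)$. So relative to $c_j=d=0$ the function $\ell$ changes by
$$c_j(1-\epsilon_j(1+b_j))^{-4}Q_1^4-d\,(1+b_j')(1-\epsilon_j(1+b_j'))^{-4}q_2^4+O(5).$$
By Lemma 2, the $j$-th chord at $\epsilon=\epsilon_j$ has a normal form with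
$$\det\tau=(\tau^0_{11}+A_jc_j)(\tau^0_{22}+B_jd)-(\tau^0_{12})^2,\qquad A_j,B_j\neq0,$$
where $\tau^0=\tau^0(j),A_j,B_j$ depend only on $j$. First choose $d\in[0,1]$ outside the countable set $\{-\tau^0_{22}(j)/B_j\}_{j\ge6}$. Then $\det\tau$ is a nonconstant affine function of $c_j$, and we choose $c_j\in[0,2^{-j^2}]$ with $\det\tau\ne0$, for every $j\ge6$. This fixes $K$.

**Step 6 (clearance and conclusion).** We check the remaining hypotheses of Lemma 4. Let $\rho_0\in(0,\frac12)$ be less than the reach of $K$, and $H=\{0\}\cup\{h_j:j\ge6\}$. For $h\in H$ we have $r(h)=1$. So the points $t\nu_h$, $0<t<1$, which lie in $\{y=0\}$, are not in $K$ by (11), since at polar angle $h$ the arc $B$ has only the radius $r(h)=1$. The set $\{t\nu_h:\rho_0\le t\le1-\rho_0,\ h\in H\}$ is compact, so it has a positive distance $\rho_1$ to $K$. If $\epsilon_j<\min(\rho_0,\rho_1,\epsilon_*)$ and $t\in(\epsilon_j,1-\epsilon_j)$, then $\mathrm{dist}(t\nu_{h_j},K)>\epsilon_j$: for $t\le\rho_0$ the distance is $t$, for $t\ge1-\rho_0$ it is $1-t$, and otherwise it is $\ge\rho_1$. The chord lies in the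 convex hull of $K$, hence in $\mathsf{int}(M)$. By Lemma 4, $\mathcal W(\epsilon_j)>0$ for all large $j$. Since $\epsilon_j\to0$, no $\epsilon_0$ as in Hypothesis A exists. $\square$

So the conjecture is disproved.

## 7. All small radii, in every isotopy class: proof of Theorem 3

Two things are new. First, the dimension: each wall has $e=n-k-1$ directions of type $E$, and none may be shared, so $2e\le n-1$, which is $n\le2k+1$. The remaining directions are tangent to $K$ at both ends, and there a flat wall facing a mildly concave one will do. Second, *all* small $\epsilon$ must be served. For fixed $\epsilon$, (7) shows that every chord with sufficiently small parameters $b$ is elliptic, so infinitely many chords are available. But $\det\tau$ depends analytically on $\epsilon$ and may vanish at isolated values. Two copies of the model, with generic parameters, never fail together.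

Let $e=n-k-1\ge1$ and $f=2k+1-n\ge0$. Then $k=e+f\ge1$, $n=2e+f+1$, $m=n-1=2e+f=k+e$. Write $\mathbb E^n=\mathbb R^e_x\times\mathbb R^e_y\times\mathbb R^f_w\times\mathbb R_z$, $h_j=2^{-j}$,
$$\nu_j=\cos h_j\,e_z+\sin h_j\,e_{x_1},\quad u_1^{(j)}=\cos h_j\,e_{x_1}-\sin h_j\,e_z,\quad u_i^{(j)}=e_{x_i}\ (i\ge2).$$
With $e=1$, $f=0$ the model below is that of Section 6 up to details.

**Step 1 (the model sheets).** We build two facing discs carrying infinitely many double normals. With $t_i=32^{i-1}$ and $d\in[0,1]^e$ put, for small $(y,w)$,
$$A(y,w)=y+w+\sum_{i\le e}\tfrac{y_i^2}2(e_z+t_ie_{x_1})+\sum_{i\le e}d_iy_i^4e_z .$$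
With $\lambda_s=\frac14\,16^{-(s-1)}$, $b_{j,i}=16^{-i}2^{-j^2}$, $c_j\in[0,2^{-j^2}]^k$, put $B(\xi,w)=r(\xi,w)\xi+w$ for $\xi\in S^e\subset\mathbb R^e_x\times\mathbb R_z$ near $e_z$ and small $w$, where, with $\eta_i=\langle\xi,u_i^{(j)}\rangle$,
$$r=1-\tfrac12\sum_s\lambda_sw_s^2+\sum_{j\ge6}\chi(2^{j+2}|\xi-\nu_j|)\Big[-\tfrac12\sum_{i\le e}b_{j,i}\eta_i^2+\sum_{i\le e}c_{j,i}\eta_i^4+\sum_{s\le f}c_{j,e+s}w_s^4\Big].$$
The $j$-th support lies in $|\xi-\nu_j|\le h_j/4$. For $i>j$, $|\nu_j-\nu_i|=2\sin\frac{h_j-h_i}2\ge2\sin(h_j/4)>\frac38h_j\ge\frac{h_j+h_i}4$, so the supports are disjoint. The series converges in every $C^r$, since the coefficients are at most $2^{-j^2}$. If taken small, $A$ (a graph over $(y,w)$) and $B$ are disjoint smooth closed $k$-discs. We have $A\cap[0,e_z]=\{0\}$ and $B\cap[0,e_z]=\{e_z\}$. The segment $[0,e_z]$ is normal to both, because the sum over $j$ is flat at $\xi=e_z$: each of its terms vanishes near $e_z$. For large $j$, $0\in A$ and $\nu_j\in B$; by Step 2 they form a double normal of length $1$. Near its ends $A$ and $B$ are analytic, since near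 $\nu_j$ only the $j$-th term is present, with $\chi=1$.

**Step 2 (curvatures and angles).** We compute the blocks of the $j$-th chord. At $0$ with $N=\nu_j$: $T=\mathbb R^e_y\oplus\mathbb R^f_w$, $E=\mathrm{span}(u_i^{(j)})$, and $S$ is diagonal with curvature $\cos h_j+t_i\sin h_j=:1+b'_{j,i}$ in $y_i$ and $0$ in $w_s$. At $\nu_j$ with $N=-\nu_j$ use the coordinates $(\eta,w)$. The tangential component of $B$ is $(r\eta,w)=(\eta,w)+O(3)$, and the $\nu_j$-component is
$$r\sqrt{1-|\eta|^2}=1-\tfrac12\sum(1+b_{j,i})\eta_i^2-\tfrac12\sum\lambda_sw_s^2+O(4).$$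
So $T=\mathrm{span}(u_i^{(j)})\oplus\mathbb R^f_w$, $E=\mathbb R^e_y$, and $S$ is diagonal with curvatures $1+b_{j,i}$ and $\lambda_s$. All tangent vectors at both ends are orthogonal to $\nu_j$. In the $w_s$ directions $g=1$ and $h=1-\frac{(1-2\epsilon)\lambda_s}{1-\epsilon\lambda_s}$. By (3), (6), (7),
$$\sin^2\tfrac\theta2=\begin{cases}S_\epsilon(b_{j,i})&\text{(direction }u_i^{(j)}),\\S_\epsilon(b'_{j,i})&\text{(direction }y_i),\\\dfrac{(1-2\epsilon)\lambda_s}{1-\epsilon\lambda_s}&\text{(direction }w_s),\end{cases} \tag{12}$$
whenever the right-hand side is in $(0,1)$.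

**Step 3 (the good radii of a chord).** As in Section 6 we separate the angles. Let $O_j$ be the open set of $\epsilon\in(0,\frac18)$ with $\epsilon(1+b_{j,i})<1$ and $\epsilon(1+b'_{j,i})<1$ for all $i$ such that the numbers (12), in the order $b_{j,e},\dots,b_{j,1},b'_{j,1},\dots,b'_{j,e},\lambda_f,\dots,\lambda_1$, are positive and $<\frac12$, each more than $9$ times its predecessor. For $\epsilon\in O_j$ all blocks are elliptic. As in Section 6, each angle is less than one third of the next, and the largest is $<\frac\pi2$. Then (NR) holds: in $\sum k_i\theta_i$ the term with the largest index $i_0$ among the nonzero ones has modulus $\ge\theta_{i_0}$. The others have $\sum|k_i|\le3$, so they sum to less than $3\cdot\theta_{i_0}/3$ in absolute value. The total is below $4\cdot\frac\pi2=2\pi$ in absolute value.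

**Step 4 (every radius is good for all late chords).** We claim that for every $\epsilon\in(0,\frac18)$ there is $J(\epsilon)$ with $\epsilon\in O_j$ for all $j\ge J(\epsilon)$. As $j\to\infty$, $b_{j,i},b'_{j,i}\to0$. By (8), ratios inside the first group are $\ge16$, and inside the second group they are $\ge b'_{j,i+1}/b'_{j,i}\to32$, as $b'_{j,i}\sim t_ih_j$. Inside the third group they are $\ge16$, since a larger $\lambda$ has a smaller denominator. Moreover $b'_{j,1}/b_{j,1}\to\infty$, so the step from the first to the second group is eventually more than $9$. Finally $S_\epsilon(b'_{j,e})\to0$, while the third group does not depend on $j$ and has values in $(0,\frac14)$. This proves the claim.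

**Step 5 (two copies never fail together).** We choose the free parameters. Write $u=(c_j,d)\in\mathbb R^m$. In (4) the parameters $c_{j,i}$ (direction $u_i^{(j)}$, wall 2) and $c_{j,e+s}$ (direction $w_s$, wall 2) have $a=-1$, and $d_i$ (direction $y_i$, wall 1) has $a=\cos h_j$. So every transverse direction has exactly one parameter, and by Lemma 2
$$P_j(\epsilon,u):=\det\tau=\det\big(\tau_j^0(\epsilon)+\mathrm{diag}(\Lambda_{j,i}(\epsilon)u_i)\big),\qquad\Lambda_{j,i}(\epsilon)\ne0,\ \epsilon\in O_j,$$
where $\tau_j^0,\Lambda_{j,i}$ refer to $c_j=d=0$. By Section 3 the tube germs, hence the 4-jet of $\ell$ and the 3-jet of $F$, are real-analytic in $\epsilon\in O_j$. By Lemmas 1 and 2, so are $\tau_j^0$ and $\Lambda_{j,i}$ on every component of $O_j$. For fixed $\epsilon$, $P_j(\epsilon,\cdot)$ is a polynomial with top monomial $\prod_i\Lambda_{j,i}u_i$, so its zero set $V_{j,\epsilon}$ is Lebesgue-null in $\mathbb R^m$.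

Let $\mathcal B_j=\{(u,u')\in\mathbb R^{2m}:\exists\,\epsilon\in O_j,\ P_j(\epsilon,u)=P_j(\epsilon,u')=0\}$. It is the projection of a relatively closed subset of $O_j\times\mathbb R^{2m}$, hence $\sigma$-compact, hence Borel. It is null. To see this, pick one $\epsilon_0$ in each of the countably many components of $O_j$, and let $u$ be outside the null set $\bigcup V_{j,\epsilon_0}$. Then $P_j(\cdot,u)$ is analytic and not identically zero on any component, so its zero set in $O_j$ is countable. Therefore $\{u':(u,u')\in\mathcal B_j\}$ is a countable union of null sets $V_{j,\epsilon}$. Apply Fubini.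

Take two copies of the model, with parameters $d,c_j$ and $d',c_j'$. By Fubini choose $(d,d')\in[0,1]^{2e}$ such that for every $j\ge6$ the slice of $\mathcal B_j$ over $(d,d')$ is null in the $(c_j,c_j')$-space $\mathbb R^{2k}$. This excludes countably many null sets. Then choose $(c_j,c_j')\in[0,2^{-j^2}]^{2k}$ off that slice. Consequently, for every large $j$ and every $\epsilon\in O_j$, at least one of the two copies has $\det\tau\ne0$ at its $j$-th chord.

**Step 6 (putting the sheets into $K_0$).** We isotope $K_0$ so that it contains both copies. Place copies $(A^{(1)},B^{(1)})$, $(A^{(2)},B^{(2)})$, congruent to the models, far apart in $\mathbb E^n$, and let $I^{(1)},I^{(2)}$ be their segments corresponding to $[0,e_z]$. Choose four disjoint closed smooth $k$-discs in $K_0$. By the disc theorem (Hirsch, *Differential Topology*, Thm. 8.3.1), two smooth embeddings of the closed $k$-disc, $k<n$, in a connected $n$-manifold without boundary are related by a compactly supported diffeotopy. Apply it successively: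

1. carry the first disc of $K_0$ onto $A^{(1)}$;
2. carry the image of the second onto $B^{(1)}$ within $\mathbb E^n\setminus A^{(1)}$;
3. carry the image of the third onto $A^{(2)}$ within the complement of $A^{(1)}\cup B^{(1)}$;
4. carry the image of the fourth onto $B^{(2)}$ within the complement of the three discs already placed.

These complements are connected, since $n-k\ge2$. They contain the current source disc, which is disjoint from the discs of the same embedded manifold already placed, and the target disc. The diffeotopies have compact support there, so they extend by the identity. Let $K_1\supset A^{(i)}\cup B^{(i)}$ be the resulting image of $K_0$.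

**Step 7 (clearing the segments).** We remove other intersections of $K_1$ with $I^{(i)}$. Near the endpoints of $I^{(i)}$, $K_1$ coincides with $A^{(i)}$, $B^{(i)}$ and meets $I^{(i)}$ only in the endpoints. So $K_1\cap I^{(i)}=\partial I^{(i)}\cup C_i$ with $C_i$ a compact subset of the open segment, disjoint from $A^{(i)}\cup B^{(i)}$. Let $\zeta_i$ be a bump function with $\zeta_i=1$ near $C_i$, supported so close to $C_i$ that its support avoids $A^{(i)}\cup B^{(i)}$ and the other copy with its segment. Apply $x\mapsto x+\zeta_i(x)v$ with $v$ small, a diffeomorphism isotopic to the identity.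

* Points $x\in K_1$ with $\zeta_i(x)=1$ land on $I^{(i)}$ only if $v\in\{a-b:a\in I^{(i)},b\in K_1\}$. This is a null set, because it is a smooth image of dimension $k+1<n$. We avoid it.
* The points of $K_1\cap\mathrm{supp}\,\zeta_i$ in the closure of $\{\zeta_i\neq1\}$ form a compact set. It is disjoint from $I^{(i)}$, because $\zeta_i=1$ near $C_i$. So small $v$ does no harm there.
* The remaining points of $K_1$ do not move.

Doing this for $i=1,2$ gives $K$, ambient isotopic to $K_0$, containing $A^{(i)},B^{(i)}$, with $K\cap I^{(i)}=\partial I^{(i)}$.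

**Step 8 (conclusion).** We verify Lemma 4 for all small $\epsilon$. Let $K\cup I^{(1)}\cup I^{(2)}\subset\mathsf{int}(M)$, and let $\rho_0<\frac12$ be less than the reach of $K$. Points of $I^{(i)}$ at distance $\ge\rho_0$ from its ends have distance $\ge\rho_1>0$ from $K$. The $j$-th chords converge to $I^{(i)}$. So there is $J_0$ such that for $j\ge J_0$ the $j$-th chords of both copies have their ends in the discs, where $K$ is analytic near them, and lie in $\mathsf{int}(M)$; moreover, their points at distance $\ge\rho_0$ from the ends have distance $\ge\rho_1/2$ from $K$. Let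
$$\epsilon_1=\min(\rho_0,\rho_1/2,\epsilon_*,\tfrac18).$$
Given $0<\epsilon<\epsilon_1$, take $j\ge\max(J_0,J(\epsilon))$. On both $j$-th chords, points within $\rho_0$ of an end have distance to $K$ equal to their distance from that end, which exceeds $\epsilon$ in the range required. The other points have distance $\ge\rho_1/2>\epsilon$. So the clearance hypotheses of Lemma 4 hold for both chords. Since $\epsilon\in O_j$, both have elliptic blocks and satisfy (NR), and by Step 5 one of them has $\det\tau\ne0$. By Lemma 4, $\mathcal W(\epsilon)>0$. $\square$
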